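\title{Hopf subalgebra pairs whose smash products have infinite depth}

\begin{abstract}
Let $R\subseteq H$ be finite-dimensional Hopf algebras over a field $k$ and let $Q=H/R^+H$ be the quotient module coalgebra. We show that the minimum depths $d(H,Q^*\#H)$, $d(R,Q^*\#R)$ and $d(R,H)$ are finite or infinite together, and that they are finite exactly when the tensor powers of $Q$ involve only finitely many indecomposable modules. Over every field we construct a pair for which all three depths are infinite, which answers a question of Kadison in the negative. In characteristic $p>0$ we also characterize the cocommutative $R$ for which the depths are finite for every $H\supseteq R$; for a group algebra $R=kG$ this happens exactly when the Sylow $p$-subgroups of $G$ are cyclic.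
\end{abstract}

\section{The question and the results}\label{sec:intro}

Throughout, $k$ is a field, $\otimes=\otimes_k$, all modules are finite-dimensional over $k$, and $\mathbb Z_p$ is the cyclic group of order $p$. For modules or bimodules $X,Y$ we write $X\mid Y$ if $X$ is isomorphic to a direct summand of $Y$, and $X\preceq Y$ if $X\mid Y^{\oplus q}$ for some $q\in\mathbb N$. The relation $\preceq$ is transitive and is preserved by additive functors. By the Krull--Schmidt theorem, $X\preceq Y$ holds if and only if every indecomposable summand of $X$ is isomorphic to a summand of $Y$.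

\subsection*{Depth}
Let $B\subseteq A$ be a ring extension. Put $A^{\otimes_B0}=B$ and $A^{\otimes_Bn}=A\otimes_B\cdots\otimes_BA$ ($n$ factors).

\begin{definition}\label{def:depth}
The extension $B\subseteq A$ has \emph{depth $2n+1$} ($n\ge0$) if $A^{\otimes_B(n+1)}\preceq A^{\otimes_Bn}$ as $B$-$B$-bimodules. It has \emph{depth $2n$} ($n\ge1$) if the same relation holds as $B$-$A$-bimodules or as $A$-$B$-bimodules. The \emph{minimum depth} $d(B,A)$ is the least $m$ such that the extension has depth $m$, and $d(B,A)=\infty$ if there is no such $m$.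
\end{definition}

For finite-dimensional algebras, depth measures how soon the tensor powers of $A$ over $B$ stop producing new indecomposable bimodules. The conditions are \emph{monotone}: depth $2n$ implies depth $2n+1$ by restriction to $B$-$B$-bimodules, and depth $2n+1$ implies depth $2n+2$ by applying $-\otimes_BA$.

\subsection*{Hopf subalgebra pairs}
For a Hopf algebra we write $\Delta(h)=h_{(1)}\otimes h_{(2)}$ (Sweedler notation, summation suppressed), $\varepsilon$ for the counit and $S$ for the antipode. The antipode is an algebra and coalgebra anti-homomorphism with $S(h_{(1)})h_{(2)}=\varepsilon(h)=h_{(1)}S(h_{(2)})$. For a finite-dimensional Hopf algebra it is bijective, and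
\begin{equation}\label{eq:Sinv}
h_{(2)}S^{-1}(h_{(1)})=\varepsilon(h)=S^{-1}(h_{(2)})h_{(1)} .
\end{equation}
A tensor product of right modules is a right module through the diagonal action $(x\otimes y)h=xh_{(1)}\otimes yh_{(2)}$, likewise for left modules, and $k$ is the trivial module given by $\varepsilon$.

Let $K$ be a Hopf algebra. A \emph{left $K$-module algebra} is an algebra $D$ that is a left $K$-module with $h.(bb')=(h_{(1)}.b)(h_{(2)}.b')$ and $h.1=\varepsilon(h)1$. The \emph{smash product} $D\#K$ is $D\otimes K$ with multiplication
\[
(b\#h)(b'\#h')=b\,(h_{(1)}.b')\#h_{(2)}h' ,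
\]
and it contains $K$ as the subalgebra $1\#K$.

Let $R\subseteq H$ be a finite-dimensional Hopf subalgebra pair, $R^+=R\cap\ker\varepsilon$, and $Q=H/R^+H$. The right ideal $R^+H$ is a coideal, so $Q$ is a right $H$-module and a coalgebra, and its comultiplication and counit are $H$-linear. We write $\bar h$ for the class of $h$ and use constantly that
\begin{equation}\label{eq:bar}
\overline{rh}=\varepsilon(r)\,\bar h\qquad(r\in R,\ h\in H).
\end{equation}
The dual algebra $Q^*$ is a left $H$-module algebra through $\langle hq^*,q\rangle=\langle q^*,qh\rangle$, and a left $R$-module algebra by restriction. For finite groups $L\le G$ and the pair $kL\subseteq kG$, the ideal $R^+H$ is spanned by the elements $lg-g$; so $Q=k[L\backslash G]$ has the right cosets as a basis and $Q^*$ is the algebra of functions on them. In general $Q$ plays the role of the coset space of $R$ in $H$, and the smash products $Q^*\#H$ and $Q^*\#R$ encode the actions of $H$ and of $R$ on it. Kadison \cite{Kadison} poses the following question.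

\medskip
\noindent\emph{Is $d(H,Q^*\#H)$ finite for every finite-dimensional Hopf subalgebra pair $R\subseteq H$? Is $d(R,Q^*\#R)$ finite for every such pair?}
\medskip

\subsection*{Reduction to tensor powers}
Our first result replaces bimodules over $H$ and $R$ by one-sided modules.

\begin{definition}\label{def:algebraic}
A (left or right) module $M$ over a finite-dimensional Hopf algebra is \emph{algebraic} if only finitely many isomorphism classes of indecomposable modules occur as direct summands of the modules $M^{\otimes n}$, $n\ge0$, where $M^{\otimes0}=k$.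
\end{definition}

Two permanence properties will be used without comment. A direct summand $N$ of an algebraic module $M$ is algebraic, because $N^{\otimes n}\mid M^{\otimes n}$. The restriction of an algebraic module to a Hopf subalgebra is algebraic, because restriction commutes with tensor powers and each of the finitely many indecomposables restricts to a finite sum of indecomposables.

\begin{theorem}\label{thm:A}
Let $R\subseteq H$ be a finite-dimensional Hopf subalgebra pair. For $K\in\{R,H\}$ let $n_K\in\{0,1,\dots,\infty\}$ be the least $n$ with $Q^{\otimes(n+1)}\preceq Q^{\otimes n}$ as right $K$-modules. Then: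
\begin{enumerate}
\item[(a)] $n_R\le n_H\le n_R+1$;
\item[(b)] for $K\in\{R,H\}$, the depth $d(K,Q^*\#K)$ lies in $\{2n_K,2n_K+1\}$ if $0<n_K<\infty$, equals $1$ if $n_K=0$, and equals $\infty$ if $n_K=\infty$;
\item[(c)] $2n_R\le d(R,H)\le2n_R+2$.
\end{enumerate}
The following are equivalent: $d(H,Q^*\#H)<\infty$; $d(R,Q^*\#R)<\infty$; $d(R,H)<\infty$; $Q$ is algebraic over $R$; $Q$ is algebraic over $H$.
\end{theorem}

So the two questions are one question, and in the first cases that come to mind the answer is yes. If $R^+H=HR^+$, as happens for $R=H$, for $R=k$ and for normal subgroups, then $\bar h\,r=0$ for $r\in R^+$; thus $R$ acts trivially on $Q$, $n_R=0$, and Theorem~\ref{thm:A} gives $d(R,Q^*\#R)=1$, $d(R,H)\le2$ and $d(H,Q^*\#H)\le3$. Two larger families behave equally well. Recall that an algebra has \emph{finite representation type} if it has only finitely many indecomposable modules up to isomorphism.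

\begin{corollary}\label{cor:positive}
The three depths in Theorem~\ref{thm:A} are finite if $R$ has finite representation type (for instance, if $R$ is semisimple), and also if $R=kL\subseteq H=kG$ for finite groups $L\le G$.
\end{corollary}

\begin{proof}
In the first case every $R$-module is algebraic. In the second case $Q^{\otimes n}$ is the permutation module on the $G$-set $(L\backslash G)^n$, hence a direct sum of transitive permutation modules $k[L'\backslash G]$ with $L'\le G$. There are finitely many of these, so $Q$ is algebraic over $H$.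
\end{proof}

The group case holds in every characteristic, even when $kG$ has many non-algebraic modules, and one might guess that the coalgebra structure of $Q$ always keeps its tensor powers under control, as the basis of cosets does for groups. It does not.

\begin{theorem}\label{thm:B}
For every field $k$ there is a finite-dimensional Hopf subalgebra pair $R\subseteq H$ over $k$ with
\[
d(H,Q^*\#H)=d(R,Q^*\#R)=d(R,H)=\infty .
\]
If $\operatorname{char}k=p>0$, one can take $H$ cocommutative of dimension $p^{p^2+1}$ and $R=k[\mathbb Z_p\times\mathbb Z_p]$. If $\operatorname{char}k\ne2$, one can take $\dim H\le512$.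
\end{theorem}

The answer to both questions is therefore no. For cocommutative $R$ in positive characteristic the failure is complete: every $R$-module occurs as a summand of $Q$ for a suitable $H$ (Proposition~\ref{prop:realize}). This gives the third result.

\begin{theorem}\label{thm:C}
Let $\operatorname{char}k=p>0$ and let $R$ be a finite-dimensional cocommutative Hopf algebra. The following are equivalent:
\begin{enumerate}
\item[(i)] $d(R,Q^*\#R)<\infty$ for all finite-dimensional Hopf algebras $H\supseteq R$;
\item[(ii)] $d(H,Q^*\#H)<\infty$ for all finite-dimensional Hopf algebras $H\supseteq R$;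
\item[(iii)] every $R$-module is algebraic.
\end{enumerate}
If $R=kG$ with $G$ a finite group, these conditions hold if and only if the Sylow $p$-subgroups of $G$ are cyclic.
\end{theorem}

After Theorem~\ref{thm:A}, a counterexample needs two ingredients: an $R$-module $M$ that is not algebraic, and a finite-dimensional Hopf algebra $H\supseteq R$ whose quotient $Q$ has $M$ as a summand over $R$. Section~\ref{sec:example} shows both in a Hopf algebra of dimension $32$. Section~\ref{sec:A} proves Theorem~\ref{thm:A}, and Section~\ref{sec:criterion} supplies the first ingredient in general. The second ingredient is built from truncated polynomial rings in characteristic $p$ (Section~\ref{sec:charp}) and from skew-primitive elements of square zero in characteristic $\ne2$ (Section~\ref{sec:not2}).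

\section{An example of dimension 32}\label{sec:example}

In this section $\operatorname{char}k=2$. Let $E=\langle g_1,g_2\rangle\cong\mathbb Z_2\times\mathbb Z_2$ and $R=kE$. With $a=g_1-1$ and $b=g_2-1$ we have $R=k[a,b]/(a^2,b^2)$, and the socle of $R$ (the sum of its simple submodules) is spanned by $ab=1+g_1+g_2+g_1g_2$. Let $M=R/\operatorname{soc}R$, with basis $x_0,x_1,x_2$ given by the classes of $1,a,b$. The group fixes $x_1$ and $x_2$, while
\[
x_0g_1=x_0+x_1,\qquad x_0g_2=x_0+x_2,\qquad x_0g_1g_2=x_0+x_1+x_2 .
\]

\subsection*{The tensor square of $M$}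
Write $x_{ij}=x_i\otimes x_j$. Expanding the sum of $x_0g\otimes x_0g$ over the four $g\in E$, every term occurs an even number of times except two, and $x_{00}\,ab=x_{12}+x_{21}\ne0$. Every nonzero ideal of $R$ contains $ab$, so the annihilator of $x_{00}$ is zero and $x_{00}R$ is free of rank one, with basis
\[
x_{00},\qquad x_{00}a=x_{01}+x_{10}+x_{11},\qquad x_{00}b=x_{02}+x_{20}+x_{22},\qquad x_{12}+x_{21}.
\]
Free $R$-modules are injective (Section~\ref{sec:criterion}), so $M\otimes M\cong R\oplus C_2$ with $C_2=(M\otimes M)/x_{00}R$. The classes of $x_{01},x_{02},x_{11},x_{12},x_{22}$ form a basis of $C_2$, and $x_{21}=x_{12}$ in $C_2$. From $x_{01}g_1=x_{01}+x_{11}$, $x_{01}g_2=x_{01}+x_{21}$, $x_{02}g_1=x_{02}+x_{12}$ and $x_{02}g_2=x_{02}+x_{22}$ we read off the whole action: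
\[
x_{11}\xleftarrow{\ a\ }x_{01}\xrightarrow{\ b\ }x_{12}\xleftarrow{\ a\ }x_{02}\xrightarrow{\ b\ }x_{22}.
\]
This module is indecomposable. Its radical $C_2a+C_2b$ is the span of $x_{11},x_{12},x_{22}$. If $C_2=X\oplus Y$ with $X,Y\neq0$, then each of $X,Y$ contains an element $u$ outside the radical, with leading part $\lambda x_{01}+\mu x_{02}\ne0$, and $ua=\lambda x_{11}+\mu x_{12}$, $ub=\lambda x_{12}+\mu x_{22}$ are linearly independent. So $X$ and $Y$ each meet the $3$-dimensional radical in a space of dimension at least $2$, and $X\cap Y\ne0$, which is absurd.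

Thus $k$, $M$, $M\otimes M$ contain indecomposables of dimensions $1,3,5$ with socles of dimensions $1,2,3$. The pattern continues for a structural reason. Tensoring $0\to k\to R\to M\to0$ with a module $X$ gives $0\to X\to X\otimes R\to X\otimes M\to0$, and the middle term is free, hence injective. So tensoring with $M$ moves one step along an injective resolution, $M^{\otimes n}$ is the $n$-th step in an injective resolution of $k$, and the minimal such resolution grows. Section~\ref{sec:criterion} turns this into a proof that $M^{\otimes n}$ is the sum of a free module and an indecomposable module $C_n$ of dimension $2n+1$.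

\subsection*{A Hopf algebra that puts $M$ into $Q$}
Treat the basis of $M$ as variables: let $U=k[x_0,x_1,x_2]/(x_0^2,x_1^2,x_2^2)$ with $\Delta(x_i)=x_i\otimes1+1\otimes x_i$. The relations are compatible with $\Delta$ because $\Delta(x_i)^2=x_i^2\otimes1+2x_i\otimes x_i+1\otimes x_i^2$. The substitutions $g_1\colon x_0\mapsto x_0+x_1$ and $g_2\colon x_0\mapsto x_0+x_2$ define an action of $E$ on $U$ by algebra automorphisms, because $(x_0+x_i)^2=0$. The smash product $H=U\#kE$, with $x_i$ primitive and $g\in E$ group-like, is a Hopf algebra of dimension $8\cdot4=32$ containing $R$ (Proposition~\ref{prop:realize}). In $H$ we have $sg=g\,(g.s)$ for $s\in U$ and $g\in E$, since $g^2=1$. Hence $H=\bigoplus_{g}gU$, the map $s\mapsto\bar s$ identifies $U$ with $Q$, and $\bar s\,g=\overline{g.s}$ by \eqref{eq:bar}. The action preserves the degree of polynomials, and the part of degree one is $M$. So $Q$ has the non-algebraic summand $M$ over $R$, and by Theorem~\ref{thm:A} all three depths of this pair are infinite. This is the case $p=2$ of Theorem~\ref{thm:B}.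

\section{Depth and tensor powers of $Q$}\label{sec:A}

Depth is a condition on bimodules. The point of this section is that the bimodules in question all have the form $X\otimes K$, free on one side, and that the one-sided module $X$ can be recovered by tensoring with the trivial module.

\begin{proposition}\label{prop:smash}
Let $K$ be a finite-dimensional Hopf algebra, $D\neq0$ a finite-dimensional left $K$-module algebra and $\Lambda=D\#K$. Let $n(D)\in\{0,1,\dots,\infty\}$ be the least $n$ with $D^{\otimes(n+1)}\preceq D^{\otimes n}$ as left $K$-modules.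
\begin{enumerate}
\item[(a)] For $n\ge0$, the extension $K\subseteq\Lambda$ has depth $2n+1$ if and only if $D^{\otimes(n+1)}\preceq D^{\otimes n}$.
\item[(b)] $d(K,\Lambda)$ lies in $\{2n(D),2n(D)+1\}$ if $0<n(D)<\infty$, equals $1$ if $n(D)=0$, and equals $\infty$ if $n(D)=\infty$.
\item[(c)] $n(D)<\infty$ if and only if $D$ is algebraic.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) For a left $K$-module $X$, the map
\[
\Lambda\otimes_KX\to D\otimes X,\qquad(b\#h)\otimes x\mapsto b\otimes hx,
\]
is well defined because $(b\#h)(1\#h')=b\#hh'$, and it is bijective with inverse $b\otimes x\mapsto(b\#1)\otimes x$. It is left $K$-linear for the diagonal action on $D\otimes X$, because $(1\#h')(b\#h)=h'_{(1)}.b\#h'_{(2)}h$. It is natural in $X$, so it respects a right $K$-action on $X$. Starting from $X=K$, induction on $n$ gives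
\[
\Lambda^{\otimes_Kn}\cong D^{\otimes n}\otimes K\qquad(n\ge0)
\]
as $K$-$K$-bimodules, with diagonal left action and right multiplication on the factor $K$. The additive functor $-\otimes K$ from left $K$-modules to bimodules turns $D^{\otimes(n+1)}\preceq D^{\otimes n}$ into depth $2n+1$. Conversely, the additive functor $-\otimes_Kk$ sends $D^{\otimes n}\otimes K$ to $D^{\otimes n}\otimes k\cong D^{\otimes n}$, and so turns depth $2n+1$ into $D^{\otimes(n+1)}\preceq D^{\otimes n}$.

(b) By (a), $d(K,\Lambda)\le2n(D)+1$. If the extension has depth $m\in\{2n,2n+1\}$, it has depth $2n+1$ by monotonicity, so $n\ge n(D)$ by (a) and $m\ge2n(D)$. Since $d(K,\Lambda)\ge1$ by definition, the three cases follow.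

(c) If $D^{\otimes(n+1)}\preceq D^{\otimes n}$, tensoring repeatedly with $D$ gives $D^{\otimes m}\preceq D^{\otimes n}$ for all $m\ge n$. Every indecomposable summand of a tensor power then occurs in one of $D^{\otimes0},\dots,D^{\otimes n}$, and $D$ is algebraic. For the converse we use the algebra structure of $D$. For $n\ge1$, appending $1_D$ as a last factor is a $K$-linear map $D^{\otimes n}\to D^{\otimes(n+1)}$, since $h.1=\varepsilon(h)1$, and multiplying the last two factors is a $K$-linear left inverse. So $D^{\otimes n}\mid D^{\otimes(n+1)}$, and the sets of isomorphism classes of indecomposable summands of $D^{\otimes n}$ increase with $n\ge1$. If their union is finite, two consecutive sets coincide, and then $D^{\otimes(n+1)}\preceq D^{\otimes n}$.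
\end{proof}

To pass from $Q^*$ to $Q$, note that $X\mapsto X^*$, with $(hf)(x)=f(xh)$, is a duality from right $K$-modules onto left $K$-modules. It preserves direct sums, indecomposability and non-isomorphism. It also preserves tensor products in the given order: under $(f\otimes f')(x\otimes y)=f(x)f'(y)$ we have
\[
(f\otimes f')(xh_{(1)}\otimes yh_{(2)})=(h_{(1)}f\otimes h_{(2)}f')(x\otimes y),
\]
so $(X\otimes Y)^*\cong X^*\otimes Y^*$. Hence $(Q^*)^{\otimes n}\cong(Q^{\otimes n})^*$ for $K\in\{R,H\}$, and therefore
\begin{equation}\label{eq:dual}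
n(Q^*)=n_K\ \text{ over }K,\qquad\text{and $Q^*$ is algebraic over $K$ if and only if $Q$ is.}
\end{equation}

It remains to compare $R$ with $H$. For groups, restricting a $G$-module to $L$ and inducing it back amounts to tensoring with $k[L\backslash G]$. The same holds for Hopf algebras, and this is where the inverse of the antipode is needed.

\begin{lemma}\label{lem:induction}
For every right $H$-module $X$ the map
\[
X\otimes_RH\to Q\otimes X,\qquad x\otimes h\mapsto\overline{h_{(1)}}\otimes xh_{(2)},
\]
is an isomorphism of right $H$-modules, natural in $X$. In particular it respects any left action on $X$ that commutes with $H$. Consequently $H^{\otimes_R(m+1)}\cong Q^{\otimes m}\otimes H$ as $H$-$H$-bimodules for $m\ge0$, with left action on the factor $H$ only and diagonal right action.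
\end{lemma}

\begin{proof}
The map is well defined: by \eqref{eq:bar}, for $r\in R$ the element $x\otimes rh$ goes to $\overline{r_{(1)}h_{(1)}}\otimes xr_{(2)}h_{(2)}=\overline{h_{(1)}}\otimes xrh_{(2)}$, which is also the image of $xr\otimes h$. It is $H$-linear because $\Delta$ is multiplicative. In the other direction consider $h\otimes x\mapsto xS^{-1}(h_{(2)})\otimes h_{(1)}$, a map $H\otimes X\to X\otimes_RH$. It sends $rh\otimes x$ to
\[
xS^{-1}(h_{(2)})S^{-1}(r_{(2)})\otimes r_{(1)}h_{(1)}=xS^{-1}(h_{(2)})S^{-1}(r_{(2)})r_{(1)}\otimes h_{(1)}=\varepsilon(r)\,xS^{-1}(h_{(2)})\otimes h_{(1)},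
\]
by \eqref{eq:Sinv}, so it factors through $Q\otimes X$. The two composites are
\[
x\otimes h\mapsto xh_{(3)}S^{-1}(h_{(2)})\otimes h_{(1)}=x\otimes h,\qquad
\bar h\otimes x\mapsto\overline{h_{(1)}}\otimes xS^{-1}(h_{(3)})h_{(2)}=\bar h\otimes x,
\]
again by \eqref{eq:Sinv}. The last assertion is trivial for $m=0$ and follows by induction, taking $X=H^{\otimes_Rm}\cong Q^{\otimes(m-1)}\otimes H$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
(a) Restriction from $H$ to $R$ gives $n_R\le n_H$. If $Q^{\otimes(n+1)}\preceq Q^{\otimes n}$ over $R$, apply $-\otimes_RH$. Both modules are restrictions of $H$-modules, so Lemma~\ref{lem:induction} gives $Q^{\otimes(n+2)}\preceq Q^{\otimes(n+1)}$ over $H$. Hence $n_H\le n_R+1$.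

(b) This is Proposition~\ref{prop:smash}(b) for $D=Q^*$, together with \eqref{eq:dual}.

(c) Suppose $Q^{\otimes(n+1)}\preceq Q^{\otimes n}$ over $R$. The functor $-\otimes H$ from right $R$-modules to $H$-$R$-bimodules (left action on $H$, diagonal right action) and Lemma~\ref{lem:induction} give $H^{\otimes_R(n+2)}\preceq H^{\otimes_R(n+1)}$ as $H$-$R$-bimodules, which is depth $2n+2$. So $d(R,H)\le2n_R+2$. Conversely, suppose that $R\subseteq H$ has depth $m\in\{2n,2n+1\}$, hence depth $2n+1$. Applying $H\otimes_R-$ to $H^{\otimes_R(n+1)}\preceq H^{\otimes_Rn}$ gives $Q^{\otimes(n+1)}\otimes H\preceq Q^{\otimes n}\otimes H$ as $H$-$R$-bimodules. The functor $k\otimes_H-$ replaces the factor $H$ by the trivial module and leaves $Q^{\otimes(n+1)}\preceq Q^{\otimes n}$ over $R$. So $n\ge n_R$ and $m\ge2n_R$.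

By (a), (b) and (c), each of the three depths is finite if and only if $n_R<\infty$, if and only if $n_H<\infty$. By Proposition~\ref{prop:smash}(c) and \eqref{eq:dual}, $n_K<\infty$ if and only if $Q$ is algebraic over $K$.
\end{proof}

\section{A criterion for non-algebraicity}\label{sec:criterion}

Fix $m\ge2$ and let $A=k[a,b]/(a^m,b^m)$. This algebra is local with radical $(a,b)$. Its only simple module is $k$, with $a$ and $b$ acting as zero; the socle of a module is the common kernel of $a$ and $b$; and $\operatorname{soc}A=k\,a^{m-1}b^{m-1}$. Projective modules over a local algebra are free. The bilinear form sending $(c,c')$ to the coefficient of $a^{m-1}b^{m-1}$ in $cc'$ pairs $a^ib^j$ with $a^{m-1-i}b^{m-1-j}$, so it is nondegenerate and $A\cong A^*$ as modules. Injective modules are the duals of projective ones. Hence \emph{projective, free and injective mean the same for $A$-modules.}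

We recall two standard constructions for modules over a finite-dimensional algebra. The \emph{injective hull} $I(X)$ is an injective module containing $X$ as an \emph{essential} submodule, meaning that every nonzero submodule of $I(X)$ meets $X$ nontrivially. It is unique up to an isomorphism fixing $X$; $I(X\oplus Y)=I(X)\oplus I(Y)$; and every injective module containing $X$ has the form $I(X)\oplus I'$ with $I'$ injective. A \emph{projective cover} of $X$ is a surjection $P\to X$ with $P$ projective and kernel $\Omega X\subseteq\operatorname{rad}P$. It is unique up to isomorphism; $\Omega(X\oplus Y)\cong\Omega X\oplus\Omega Y$; and $\Omega X=0$ only if $X$ is projective.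

Define $A$-modules $C_0=k$ and $C_{n+1}=I(C_n)/C_n$. For instance $I(k)=A$ and $C_1=A/\operatorname{soc}A$.

\begin{lemma}\label{lem:cosyzygy}
Each $C_n$ is a nonzero indecomposable module that has no nonzero free summand, and $\dim\operatorname{soc}C_n=n+1$. In particular the $C_n$ are pairwise non-isomorphic, and $\dim C_n+\dim C_{n+1}=(n+1)m^2$.
\end{lemma}

\begin{proof}
\emph{Indecomposability.} The first three properties hold for $C_0=k$, since $\dim A=m^2>1$. Assume them for $C=C_n$ and put $I=I(C)$, a free module. As $C$ is not free, it is not injective, so $C_{n+1}=I/C\ne0$. If $A$ were a summand of $C_{n+1}$, the surjection $I\to C_{n+1}\to A$ would split, and $I$ would contain a copy of $A$ meeting the kernel, and therefore $C$, trivially; this contradicts essentiality. Next, $C\subseteq\operatorname{rad}I$. Indeed, an element $u\in C\setminus\operatorname{rad}I$ is part of a basis of $I$ by Nakayama's lemma, so $uA\cong A$ is an injective submodule of $C$, hence a free summand, which $C$ does not have. Therefore $I\to C_{n+1}$ is a projective cover and $\Omega C_{n+1}\cong C$. If $C_{n+1}=X\oplus Y$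 with $X,Y\ne0$, then $X$ and $Y$ are not free, so $C\cong\Omega X\oplus\Omega Y$ with both summands nonzero, contradicting the indecomposability of $C$.

\emph{Socles.} The maps $I(C_n)\to C_{n+1}\subseteq I(C_{n+1})$ form an injective resolution $0\to k\to I(C_0)\to I(C_1)\to\cdots$ in which the differential leaving $I(C_n)$ has kernel $C_n$. By essentiality every simple submodule of $I(C_n)$ lies in $C_n$, so $\operatorname{soc}I(C_n)=\operatorname{soc}C_n$ and the differentials vanish on the socles. Since $\operatorname{Hom}_A(k,X)=\operatorname{soc}X$, we get $\operatorname{Ext}^n_A(k,k)\cong\operatorname{soc}C_n$. We compute the same space from a free resolution. Over $A'=k[a]/(a^m)$ the complex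
\[
\cdots\xrightarrow{\ a\ }A'\xrightarrow{\ a^{m-1}\ }A'\xrightarrow{\ a\ }A'\to k\to0
\]
is exact, because the annihilator of $a$ is $(a^{m-1})$ and that of $a^{m-1}$ is $(a)$. Tensor it over $k$ with the same complex for $b$. By the K\"unneth formula over a field, the total complex is a free resolution of $k$ over $A$ with $n$-th term $A^{n+1}$. Its differentials have entries $\pm a,\pm a^{m-1},\pm b,\pm b^{m-1}$ in $\operatorname{rad}A$, so they become zero under $\operatorname{Hom}_A(-,k)$, and $\dim\operatorname{Ext}^n_A(k,k)=n+1$. Finally, $I(C_n)$ is free with socle of dimension $n+1$, so $I(C_n)\cong A^{n+1}$ has dimension $(n+1)m^2$.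
\end{proof}

For $m=2$ the recursion gives $\dim C_n=2n+1$, as announced in Section~\ref{sec:example}. There $A$ was the Hopf algebra $R$ itself. In Section~\ref{sec:not2} the algebra $A$ will not be a Hopf subalgebra. The argument needs less: only that the tensor product of an $R$-module with an $A$-module is an $A$-module, which is the condition $\Delta(A)\subseteq R\otimes A$.

\begin{proposition}\label{prop:criterion}
Let $R$ be a finite-dimensional Hopf algebra and $A\subseteq R$ a subalgebra with $\Delta(A)\subseteq R\otimes A$ and $A\cong k[a,b]/(a^m,b^m)$, where $m\ge2$ and $a,b\in\ker\varepsilon$. Let $M$ be a right $R$-module with $M|_A\cong A/\operatorname{soc}A$. Then $M$ is not algebraic.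
\end{proposition}

\begin{proof}
Let $X$ be a right $R$-module and $Y$ a right $A$-module. Then $X\otimes Y$ is a right $A$-module through $(x\otimes y)c=xc_{(1)}\otimes yc_{(2)}$, and $X\otimes-$ is an exact functor on $A$-modules. If $Y$ is the restriction of an $R$-module, this is the restriction of the $R$-module $X\otimes Y$. Since $a,b\in\ker\varepsilon$, the simple $A$-module $k$ is given by $\varepsilon$, and $X\otimes k\cong X|_A$ because $c_{(1)}\varepsilon(c_{(2)})=c$. Moreover $X\otimes A$ is free: the map $x\otimes c\mapsto xc_{(1)}\otimes c_{(2)}$, from $X\otimes A$ with $A$ acting on the second factor only to $X\otimes A$ with the action above, is $A$-linear because $\Delta$ is multiplicative, and it has the inverse $x\otimes c\mapsto xS(c_{(1)})\otimes c_{(2)}$.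

We claim that $M^{\otimes n}|_A\cong C_n\oplus A^{f_n}$ for some $f_n\ge0$. This holds for $n=0$. Assume it for $n$ and put $X=M^{\otimes n}$. Applying $X\otimes-$ to $0\to k\to A\to M|_A\to0$ gives an exact sequence of $A$-modules
\[
0\to X|_A\to X\otimes A\to M^{\otimes(n+1)}|_A\to0
\]
with injective middle term. Thus $X\otimes A=I(X|_A)\oplus I'$ with $I'$ free, and $M^{\otimes(n+1)}|_A\cong I(X|_A)/X|_A\oplus I'$. Since $A^{f_n}$ is its own injective hull, $I(X|_A)/X|_A\cong I(C_n)/C_n=C_{n+1}$. This proves the claim.

If $M$ were algebraic, the restrictions to $A$ of the finitely many indecomposable summands of its tensor powers would involve only finitely many indecomposable $A$-modules, and by Krull--Schmidt every $C_n$ would be among them. This contradicts Lemma~\ref{lem:cosyzygy}.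
\end{proof}

\begin{remark}\label{rem:onevariable}
Two variables are essential. For $A'=k[a]/(a^m)$ the module $A'/\operatorname{soc}A'$ has a simple socle and injective hull $A'$, with quotient $k$; the sequence of modules $C_n$ then alternates between $k$ and $A'/\operatorname{soc}A'$, and nothing grows. This contrast reappears in Theorem~\ref{thm:C} as the contrast between $\mathbb Z_p$ and $\mathbb Z_p\times\mathbb Z_p$.
\end{remark}

By Theorem~\ref{thm:A}, to prove Theorem~\ref{thm:B} it now suffices to find, over each field, a pair $R\subseteq H$ such that $Q|_R$ has a direct summand $M$ as in Proposition~\ref{prop:criterion}.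

\section{Characteristic $p$: every module occurs in some $Q$}\label{sec:charp}

To place a given $R$-module $W$ inside $Q$, adjoin the elements of $W$ to $R$ as commuting primitive variables, with commutation rule given by the action. The polynomial ring is infinite-dimensional, and characteristic $p$ is what allows us to truncate it.

\begin{proposition}\label{prop:realize}
Let $\operatorname{char}k=p>0$, let $R$ be a finite-dimensional cocommutative Hopf algebra and $W$ a right $R$-module. There is a cocommutative Hopf algebra $H$ of dimension $p^{\dim W}\dim R$, containing $R$ as a Hopf subalgebra, such that $W\mid Q|_R$.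
\end{proposition}

\begin{proof}
\emph{The truncated symmetric algebra.} Let $V=W$ as a vector space, with the left action $r.v=vS(r)$. The symmetric algebra $\operatorname{Sym}(V)$ is a cocommutative Hopf algebra in which every $v\in V$ is primitive, that is, $\Delta(v)=v\otimes1+1\otimes v$, $\varepsilon(v)=0$, $S(v)=-v$. The $p$-th power map is additive in the commutative algebra $\operatorname{Sym}(V)\otimes\operatorname{Sym}(V)$, so $v^p$ is again primitive, and the ideal $\mathfrak p=(v^p:v\in V)$ is a Hopf ideal. Since $(\sum\lambda_iw_i)^p=\sum\lambda_i^pw_i^p$, it is generated by the $p$-th powers of a basis of $V$. So $U=\operatorname{Sym}(V)/\mathfrak p$ is a cocommutative Hopf algebra of dimension $p^{\dim V}$, graded by degree, $U=\bigoplus_jU_j$, with $U_1=V$.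

\emph{The action of $R$.} The tensor algebra of $V$ is a graded $R$-module algebra through $r.(v_1\cdots v_n)=(r_{(1)}.v_1)\cdots(r_{(n)}.v_n)$. In a module algebra, the ideal generated by an $R$-stable subspace is $R$-stable. By cocommutativity $r.(vw-wv)=(r_{(1)}.v)(r_{(2)}.w)-(r_{(2)}.w)(r_{(1)}.v)$, so the span of the commutators is stable and $\operatorname{Sym}(V)$ is an $R$-module algebra. For the span of the $p$-th powers, let $(e_i)$ be a basis of $R$ and write the $p$-fold coproduct of $r$ as $\sum c_{i_1\dots i_p}e_{i_1}\otimes\cdots\otimes e_{i_p}$. By cocommutativity the coefficients are invariant under the symmetric group $\mathfrak S_p$, and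
\[
r.v^p=\sum c_{i_1\dots i_p}\,(e_{i_1}.v)\cdots(e_{i_p}.v).
\]
The terms belonging to one $\mathfrak S_p$-orbit of indices are equal. An orbit in which the distinct indices occur with multiplicities $m_1,\dots,m_s$ has $p!/(m_1!\cdots m_s!)$ elements, which is divisible by $p$ unless $s=1$. Hence $r.v^p=\sum_ic_{i\dots i}(e_i.v)^p$, the ideal $\mathfrak p$ is stable, and $U$ is a graded $R$-module algebra.

\emph{The Hopf algebra.} Since $R$ is cocommutative, $H=U\#R$ with the tensor product coalgebra structure is a Hopf algebra \cite{Molnar}; we include the short verification. Write $sr$ for $s\#r$. First, $\varepsilon(r.s)=\varepsilon(r)\varepsilon(s)$ because the action preserves degrees, and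
\begin{equation}\label{eq:Deltalinear}
\Delta(r.s)=r_{(1)}.s_{(1)}\otimes r_{(2)}.s_{(2)} .
\end{equation}
Indeed, \eqref{eq:Deltalinear} holds for $s=1$ and $s\in V$, and if it holds for $s$ and $t$, then
\[
\Delta(r.(st))=(r_{(1)}.s_{(1)})(r_{(3)}.t_{(1)})\otimes(r_{(2)}.s_{(2)})(r_{(4)}.t_{(2)}),
\]
where cocommutativity allows us to exchange $r_{(2)}$ and $r_{(3)}$. Now $\Delta(sr)=s_{(1)}r_{(1)}\otimes s_{(2)}r_{(2)}$ is multiplicative: by \eqref{eq:Deltalinear},
\[
\Delta\big(sr\cdot tr'\big)=s_{(1)}(r_{(1)}.t_{(1)})r_{(3)}r'_{(1)}\otimes s_{(2)}(r_{(2)}.t_{(2)})r_{(4)}r'_{(2)},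
\]
and $\Delta(sr)\Delta(tr')$ is the same expression with $r_{(2)}$ and $r_{(3)}$ exchanged. The counit is multiplicative by the formula for $\varepsilon(r.s)$. The map $sr\mapsto S(r)S(s)$ is an antipode, since $S(r_{(1)})S(s_{(1)})s_{(2)}r_{(2)}=\varepsilon(s)\varepsilon(r)=s_{(1)}r_{(1)}S(r_{(2)})S(s_{(2)})$. So $H$ is a cocommutative Hopf algebra of the stated dimension, and $R$ is a Hopf subalgebra.

\emph{The quotient.} From $rs=(r_{(1)}.s)r_{(2)}$ and \eqref{eq:Sinv} we get
\begin{equation}\label{eq:swap}
r_{(2)}\big(S^{-1}(r_{(1)}).s\big)=\big(r_{(2)}S^{-1}(r_{(1)}).s\big)r_{(3)}=sr .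
\end{equation}
So multiplication $R\otimes U\to H$ is surjective, hence bijective by dimension. It maps $R^+\otimes U$ onto $R^+U=R^+H$, and therefore $s\mapsto\bar s$ is a linear isomorphism $U\to Q$. By \eqref{eq:swap} and \eqref{eq:bar}, $\bar s\,r=\overline{S^{-1}(r).s}$. This action preserves degrees, so $Q=\bigoplus_j\overline{U_j}$ as right $R$-modules, and for $v\in U_1=V$ we have $\bar v\,r=\overline{vS(S^{-1}(r))}=\overline{vr}$. Thus $\overline{U_1}\cong W$.
\end{proof}

The case $\mathbb Z_p\times\mathbb Z_p$ of Proposition~\ref{prop:criterion} is used twice, so we record it.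

\begin{lemma}\label{lem:E}
Let $\operatorname{char}k=p>0$ and $E=\langle g_1\rangle\times\langle g_2\rangle\cong\mathbb Z_p\times\mathbb Z_p$. The $kE$-module $kE/\operatorname{soc}(kE)$ has dimension $p^2-1$ and is not algebraic.
\end{lemma}

\begin{proof}
Put $a=g_1-1$ and $b=g_2-1$, both in $\ker\varepsilon$. Then $a^p=g_1^p-1=0$ and $b^p=0$, so $kE$ is a quotient of $k[a,b]/(a^p,b^p)$, and both have dimension $p^2$. Apply Proposition~\ref{prop:criterion} with $R=A=kE$ and $m=p$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B} for $\operatorname{char}k=p>0$]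
Apply Proposition~\ref{prop:realize} to $R=kE$ and $W=kE/\operatorname{soc}(kE)$. It gives a cocommutative $H$ of dimension $p^{p^2-1}p^2=p^{p^2+1}$ for which $Q|_R$ has a non-algebraic summand, by Lemma~\ref{lem:E}. So $Q$ is not algebraic over $R$, and Theorem~\ref{thm:A} applies.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Conditions (i) and (ii) are equivalent by Theorem~\ref{thm:A}, pair by pair. If (iii) holds, then $Q|_R$ is algebraic for every $H$, and (i) follows from Theorem~\ref{thm:A}. If (i) holds and $W$ is an $R$-module, take $H$ as in Proposition~\ref{prop:realize}; then $Q|_R$ is algebraic by Theorem~\ref{thm:A}, and so is its summand $W$.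

Let $R=kG$. If the Sylow $p$-subgroups of $G$ are cyclic, then $kG$ has finite representation type by Higman's theorem \cite{Higman}, and (iii) holds. Suppose that a Sylow $p$-subgroup $P$ is not cyclic. The quotient of $P$ by its Frattini subgroup $\Phi(P)$ is elementary abelian, and lifts of generators of $P/\Phi(P)$ generate $P$; so $P/\Phi(P)$ has rank at least $2$, and $P$ has a quotient $E\cong\mathbb Z_p\times\mathbb Z_p$. Let $M_0$ be $kE/\operatorname{soc}(kE)$, regarded as a $kP$-module through the surjective Hopf algebra map $kP\to kE$. Inflation along this map commutes with tensor products and does not change submodules or homomorphisms, so it preserves indecomposability and non-isomorphism. Hence $M_0$ is not algebraic, by Lemma~\ref{lem:E}. Let $N=M_0\otimes_{kP}kG$. Since $kG=kP\oplus\operatorname{span}(G\setminus P)$ as $kP$-$kP$-bimodules, $M_0\mid N|_P$. If $N$ were algebraic, then $N|_P$ and $M_0$ would be algebraic too. So (iii) fails.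
\end{proof}

\section{Characteristic $\ne2$: a pair of dimension at most 512}\label{sec:not2}

In characteristic $0$ both ingredients of the previous section disappear. Group algebras are semisimple by Maschke's theorem, so they cannot serve as $R$ (Corollary~\ref{cor:positive}). And a primitive variable cannot be truncated: for $n\ge2$ the ideal $(v^n)$ of $k[v]$ is not a coideal, because the terms $\binom ni v^i\otimes v^{n-i}$ of $\Delta(v^n)$ with $0<i<n$ survive. Signs repair this. If $g$ is group-like with $g^2=1$, $gv=-vg$ and $\Delta(v)=v\otimes1+g\otimes v$, then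
\[
\Delta(v^2)=v^2\otimes1+(vg+gv)\otimes v+g^2\otimes v^2=v^2\otimes1+1\otimes v^2,
\]
and the relation $v^2=0$ may be imposed. We therefore aim at $m=2$ and a module $M$ with basis $y_1$, $y_2=y_1a$, $y_3=y_1b$.

The shape of the construction comes from strictly upper triangular $4\times4$ matrices, which we use only as a guide. The matrix units $E_{23}$ and $E_{13}$ commute. Under the commutator they send $E_{34}$ to $E_{24}$ and $E_{14}$, and they kill $E_{24}$ and $E_{14}$: the last column has exactly the shape of $M$. We take generators $v_1,v_2,v_3$ in place of $E_{12},E_{23},E_{34}$, elements $v_{12},v_{23},v_{123}$ in place of $E_{13},E_{24},E_{14}$, and choose signs so that all six have square zero. From now on $\operatorname{char}k\ne2$.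

\subsection*{The free Hopf algebra and its skew derivations}
Let $\Gamma=\langle g_1,g_2,g_3\rangle\cong\mathbb Z_2^3$ act on the free algebra $F=k\langle v_1,v_2,v_3\rangle$ by the algebra automorphisms that multiply each $v_j$ by the following signs:
\begin{equation}\label{eq:signs}
\begin{array}{c|ccc}
 & v_1&v_2&v_3\\ \hline
g_1&-&-&+\\
g_2&+&-&-\\
g_3&+&+&-
\end{array}
\end{equation}
Let $T=F\#k\Gamma$. It is generated by $\Gamma$ and the $v_j$ subject to the relations of $\Gamma$ and $\gamma v_j=(\gamma\cdot v_j)\gamma$ for $\gamma\in\Gamma$. It is a Hopf algebra with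
\[
\Delta(\gamma)=\gamma\otimes\gamma,\qquad\Delta(v_i)=v_i\otimes1+g_i\otimes v_i,\qquad\varepsilon(v_i)=0,\qquad S(v_i)=-g_iv_i .
\]
Here $\Delta$, $\varepsilon$ and the anti-homomorphism $S$ respect the relations because conjugation by $\gamma\otimes\gamma$, respectively $\gamma$, multiplies $\Delta(v_j)$, respectively $g_jv_j$, by the same sign as $v_j$ ($\Gamma$ is abelian and $\gamma=\gamma^{-1}$); the axioms hold on generators, for instance $S(v_i)+S(g_i)v_i=0=v_i+g_iS(v_i)$. The algebra $T$ is $\mathbb N^3$-graded with $\deg v_i$ the $i$-th unit vector and $\deg\Gamma=0$. Let $F_n$ be the span of the words of length $n$ and $T_n=F_nk\Gamma$. Then $S(T_n)\subseteq T_n$ and $\Delta(T_n)\subseteq\bigoplus_{s+t=n}T_s\otimes T_t$; we write $\Delta_{s,t}$ for the components.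

We need a quotient of $T$ that is small enough to be finite-dimensional and large enough that $M$ and $A$ do not collapse. A presentation by generators and relations makes the first easy to see and the second hard. We instead define the quotient by means of operators that decide, in both directions, whether an element vanishes. Let $\partial_i\colon F\to F$ be the linear map that sends a word to the sum, over the occurrences of $v_i$, of the word with that occurrence deleted, multiplied by the sign with which $g_i$ acts on the part of the word to the right of it. Thus $\partial_i(1)=0$, $\partial_i(v_j)=\delta_{ij}$ and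
\begin{equation}\label{eq:leibniz}
\partial_i(uw)=u\,\partial_i(w)+\partial_i(u)\,(g_i\cdot w).
\end{equation}
These maps are a part of the coproduct. Expanding $\Delta(v_{j_1})\cdots\Delta(v_{j_n})$, the terms in $T_{n-1}\otimes T_1$ arise by choosing $g_i\otimes v_i$ in exactly one factor, and moving $g_i$ to the right produces the sign above. So for $u\in F_n$ and $\gamma\in\Gamma$,
\begin{equation}\label{eq:component}
\Delta_{n-1,1}(u\gamma)=\sum_i\partial_i(u)g_i\gamma\otimes v_i\gamma .
\end{equation}
Define $J_0=0$ and $J_n=\{u\in F_n:\partial_iu\in J_{n-1}\text{ for all }i\}$ for $n\ge1$; note $J_1=0$. Put $J=\bigoplus_nJ_n$ and $\mathcal J=Jk\Gamma$, $\mathcal J_n=J_nk\Gamma$.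

\begin{lemma}\label{lem:hopfideal}
$J$ is an $\mathbb N^3$-graded $\Gamma$-stable ideal of $F$, and $\mathcal J$ is a Hopf ideal of $T$.
\end{lemma}

\begin{proof}
Each $\partial_i$ is homogeneous for the $\mathbb N^3$-grading, so by induction on $n$ the homogeneous components of an element of $J_n$ lie in $J_n$. The group $\Gamma$ acts on each homogeneous component of $F$ by signs, so $J$ is $\Gamma$-stable. For $u\in J_n$, $n\ge1$, formula \eqref{eq:leibniz} gives
\[
\partial_i(v_ju)=v_j\,\partial_iu+\delta_{ij}\,g_i\cdot u,\qquad\partial_i(uv_j)=\delta_{ij}u+\partial_i(u)(g_i\cdot v_j).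
\]
By induction $v_jJ_{n-1},J_{n-1}v_j\subseteq J_n$, so both right-hand sides lie in $J_n$, and $v_ju,uv_j\in J_{n+1}$. Thus $J$ is a $\Gamma$-stable ideal of $F$, and $\mathcal J$ is an ideal of $T$.

To see that $\mathcal J$ is a coideal we describe it without reference to the right-hand side. For $n\ge1$ let $\Psi_n\colon T_n\to T_1^{\otimes n}$ be the component in $T_1^{\otimes n}$ of the $n$-fold coproduct. By coassociativity,
\begin{equation}\label{eq:Psi}
\Psi_{s+t}=(\Psi_s\otimes\Psi_t)\Delta_{s,t}\qquad(s,t\ge1).
\end{equation}
We claim $\ker\Psi_n=\mathcal J_n$. For $n=1$ both are zero, as $\Psi_1=\mathrm{id}$. Let $n\ge2$ and $x=\sum_\gamma u_\gamma\gamma$ with $u_\gamma\in F_n$. By \eqref{eq:Psi} and \eqref{eq:component}, $\Psi_n(x)=\sum_{i,\gamma}\Psi_{n-1}(\partial_i(u_\gamma)g_i\gamma)\otimes v_i\gamma$. The elements $v_i\gamma$ form a basis of $T_1$, so by induction $\Psi_n(x)=0$ if and only if $\partial_iu_\gamma\in J_{n-1}$ for all $i,\gamma$, that is, $x\in\mathcal J_n$.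

For $s,t\ge1$, \eqref{eq:Psi} now gives $\Delta_{s,t}(\mathcal J_{s+t})\subseteq\ker(\Psi_s\otimes\Psi_t)=\mathcal J_s\otimes T_t+T_s\otimes\mathcal J_t$. For the two extreme components let $u\in J_n$ be homogeneous of degree $(n_1,n_2,n_3)$. Then $\Delta_{n,0}(u\gamma)=u\gamma\otimes\gamma$ and $\Delta_{0,n}(u\gamma)=g_1^{n_1}g_2^{n_2}g_3^{n_3}\gamma\otimes u\gamma$. Also $\varepsilon(\mathcal J)=0$ since $J_0=0$. So $\mathcal J$ is a coideal. Finally, $S$ preserves word length and reverses coproducts, so $\Psi_nS$ is $S^{\otimes n}\Psi_n$ followed by the reversal of the factors, and $S(\ker\Psi_n)\subseteq\ker\Psi_n$.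
\end{proof}

Let $\mathcal B=F/J$ and $H=T/\mathcal J=\mathcal B\#k\Gamma=\bigoplus_{\gamma\in\Gamma}\gamma\mathcal B$, an $\mathbb N^3$-graded Hopf algebra. We keep the names $v_i$ for the images of the generators; they are nonzero because $J_1=0$, and the part of $\mathcal B$ of degree zero is $k$. Since $\partial_iJ\subseteq J$, the maps $\partial_i$ descend to $\mathcal B$ and satisfy \eqref{eq:leibniz} there; so an element with a nonzero derivative is nonzero. Conversely, by the definition of $J$:
\begin{enumerate}
\item[(N)] if $u\in\mathcal B$ is homogeneous of length $n\ge1$ and $\partial_1u=\partial_2u=\partial_3u=0$, then $u=0$.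
\end{enumerate}

\subsection*{Relations and finite dimension}
Put
\[
v_{12}=v_1v_2+v_2v_1,\qquad v_{23}=v_2v_3+v_3v_2,\qquad v_{123}=v_1v_{23}+v_{23}v_1 .
\]
The signs are chosen so that each of these elements has a single nonzero derivative. By \eqref{eq:leibniz} and \eqref{eq:signs},
\[
\begin{array}{lll}
\partial_1v_{12}=g_1\cdot v_2+v_2=0,&\partial_2v_{12}=v_1+g_2\cdot v_1=2v_1,&\partial_3v_{12}=0,\\[2pt]
\partial_1v_{23}=0,&\partial_2v_{23}=g_2\cdot v_3+v_3=0,&\partial_3v_{23}=v_2+g_3\cdot v_2=2v_2,\\[2pt]
\partial_1v_{123}=g_1\cdot v_{23}+v_{23}=0,&\partial_2v_{123}=0,&\partial_3v_{123}=2v_1v_2+2v_2(g_3\cdot v_1)=2v_{12}.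
\end{array}
\]

\begin{lemma}\label{lem:relations}
In $\mathcal B$ the following relations hold.
\begin{enumerate}
\item[(R1)] $v_1^2=v_2^2=v_3^2=0$ and $v_1v_3=v_3v_1$.
\item[(R2)] $v_{12}$ commutes with $v_1,v_2$; $v_{23}$ commutes with $v_2,v_3$; $v_{123}$ commutes with $v_1$.
\item[(R3)] $v_{12}^2=v_{23}^2=0$.
\item[(R4)] $v_{123}$ commutes with $v_2$, $v_3$ and $v_{23}$.
\item[(R5)] $v_{123}^2=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
When (N) is used, the derivatives not displayed vanish term by term, by \eqref{eq:leibniz} and the table above.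

(R1) $\partial_i(v_i^2)=v_i+g_i\cdot v_i=0$. For $u=v_1v_3-v_3v_1$ we have $\partial_1u=g_1\cdot v_3-v_3=0$ and $\partial_3u=v_1-g_3\cdot v_1=0$.

(R2) If $x^2=0$, then $x(xw+wx)=xwx=(xw+wx)x$. Apply this with $(x,w)=(v_1,v_2)$, $(v_2,v_1)$, $(v_2,v_3)$, $(v_3,v_2)$ and $(v_1,v_{23})$.

(R3) Since $g_2\cdot v_{12}=-v_{12}$ and $g_3\cdot v_{23}=-v_{23}$, we get $\partial_2(v_{12}^2)=2v_{12}v_1-2v_1v_{12}=0$ and $\partial_3(v_{23}^2)=2v_{23}v_2-2v_2v_{23}=0$ by (R2).

(R4) For $u=v_2v_{123}-v_{123}v_2$ we have $\partial_2u=g_2\cdot v_{123}-v_{123}=0$ and $\partial_3u=2v_2v_{12}-2v_{12}(g_3\cdot v_2)=2(v_2v_{12}-v_{12}v_2)=0$ by (R2). The element $v_3$ commutes with $v_1$ and $v_{23}$ by (R1) and (R2), hence with $v_{123}$. Using $v_1v_{23}=v_{123}-v_{23}v_1$ twice and (R3),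
\[
0=v_1v_{23}^2=v_{123}v_{23}-v_{23}(v_1v_{23})=v_{123}v_{23}-v_{23}v_{123}+v_{23}^2v_1=v_{123}v_{23}-v_{23}v_{123}.
\]

(R5) Since $g_3\cdot v_{123}=-v_{123}$, we get $\partial_3(v_{123}^2)=2v_{123}v_{12}-2v_{12}v_{123}$. This vanishes because $v_{123}$ commutes with $v_1$ and $v_2$.
\end{proof}

\begin{lemma}\label{lem:findim}
$\dim\mathcal B\le64$ and $\dim H\le512$.
\end{lemma}

\begin{proof}
Let $\mathcal K\subseteq\mathcal B$ be the subalgebra generated by $v_3,v_{23},v_{123}$ (the last column) and $\mathcal B'$ the subalgebra generated by $v_1,v_2$. By Lemma~\ref{lem:relations} the three generators of $\mathcal K$ commute and have square zero, so $\dim\mathcal K\le8$. In $\mathcal B'$ only alternating words can be nonzero, and $0=v_{12}^2=v_1v_2v_1v_2+v_2v_1v_2v_1$. Hence $v_1v_2v_1v_2v_1=-v_2v_1v_2v_1^2=0$ and $v_2v_1v_2v_1v_2=-v_1v_2v_1v_2^2=0$, and $\mathcal B'$ is spanned by the eight elements $1$, $v_1$, $v_2$, $v_1v_2$, $v_2v_1$, $v_1v_2v_1$, $v_2v_1v_2$, $v_1v_2v_1v_2$. Next,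
\[
v_1v_3=v_3v_1,\quad v_2v_3=v_{23}-v_3v_2,\quad v_1v_{23}=v_{123}-v_{23}v_1,\quad v_2v_{23}=v_{23}v_2,\quad v_iv_{123}=v_{123}v_i
\]
for $i=1,2$. So $v_ix\in\mathcal K\pm xv_i$ for each generator $x$ of $\mathcal K$, and induction on the length of a monomial in these generators gives $v_i\mathcal K\subseteq\mathcal K+\mathcal Kv_i$. Therefore $\mathcal K\mathcal B'$ is stable under left multiplication by $v_1,v_2$ and, as $v_3\in\mathcal K$, by $v_3$. It contains $1$, so $\mathcal K\mathcal B'=\mathcal B$ and $\dim\mathcal B\le8\cdot8$. Finally $\dim H=8\dim\mathcal B$.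
\end{proof}

\subsection*{The pair, the summand and the coideal subalgebra}
Let $R\subseteq H$ be the subalgebra generated by $\Gamma,v_1,v_2$; the formulas for $\Delta$ and $S$ show that it is a Hopf subalgebra. Grade $H=\bigoplus_jH_j$ by the degree in $v_3$, so that $H_0=R$. Then $R^+H=\bigoplus_jR^+H_j$, and $Q=\bigoplus_jQ_j$ as right $R$-modules, where $Q_j=H_j/R^+H_j$. Put $M=Q_1$.

\begin{lemma}\label{lem:M}
The elements $y_1=\overline{v_3}$, $y_2=y_1v_2$, $y_3=y_2v_1$ form a basis of $M$, and $y_1v_1=y_2v_2=y_3v_1=y_3v_2=0$.
\end{lemma}

\begin{proof}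
We first remove the group: the map $\mathcal B\to Q$, $u\mapsto\bar u$, is surjective with kernel $v_1\mathcal B+v_2\mathcal B$. Surjectivity holds because $\overline{\gamma u}=\bar u$, and the kernel contains $v_1\mathcal B+v_2\mathcal B$, both by \eqref{eq:bar}. For the reverse inclusion, writing $xw=(x-\varepsilon(x))w+\varepsilon(x)w$ for a generator $x$ shows by induction on length that $R^+$ is generated as a right ideal by $v_1$, $v_2$ and the $\gamma-1$. So $R^+H=v_1H+v_2H+\sum_\gamma(\gamma-1)H$. The linear map $\pi\colon H\to\mathcal B$, $\gamma u\mapsto u$, kills $(\gamma-1)H$ and sends $v_i\gamma u=\pm\gamma v_iu$ into $v_i\mathcal B$. Hence $u\in\mathcal B\cap R^+H$ implies $u=\pi(u)\in v_1\mathcal B+v_2\mathcal B$.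

It follows that $M$ is spanned by the classes of the words $v_3w$ with $w$ a word in $v_1,v_2$, that is, by the elements $y_1w$. By (R1), $y_1v_1=\overline{v_1v_3}=0$, $y_2v_2=y_1v_2^2=0$ and $y_3v_1=y_2v_1^2=0$. Since $v_{123}=v_1v_{23}+v_2v_3v_1+v_3v_2v_1$, we have $y_3=\overline{v_3v_2v_1}=\overline{v_{123}}$, and (R4) gives $y_3v_2=\overline{v_2v_{123}}=0$. So $y_1,y_2,y_3$ span $M$.

The subspace $v_1\mathcal B+v_2\mathcal B$ is $\mathbb N^3$-graded, the $y_i$ have different degrees, and $y_3=y_2v_1=y_1v_2v_1$. It is therefore enough to show $y_3\ne0$, that is, that $v_3v_2v_1$ is not a linear combination in $\mathcal B$ of the words of degree $(1,1,1)$ that begin with $v_1$ or $v_2$. The composites $\partial_i\partial_j\partial_l$ with $\{i,j,l\}=\{1,2,3\}$ are linear functionals on the part of $\mathcal B$ of degree $(1,1,1)$. On a word with distinct letters, by \eqref{eq:signs}, deleting $v_1$ costs a sign exactly when $v_2$ is still present to its right, deleting $v_2$ costs a sign exactly when $v_3$ is still present to its right, and deleting $v_3$ costs no sign. Writing $ijl$ for $v_iv_jv_l$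 and applying the rightmost operator first, we obtain
\[
\begin{array}{c|rrrrrr}
&123&132&213&231&312&321\\ \hline
\partial_1\partial_2\partial_3&1&1&1&1&1&1\\
\partial_2\partial_3\partial_1&-1&-1&1&1&-1&1\\
\partial_3\partial_1\partial_2&-1&1&-1&-1&1&1\\
\partial_3\partial_2\partial_1&1&-1&-1&-1&-1&1
\end{array}
\]
The sum of the four functionals vanishes on the first five words and takes the value $4\ne0$ on $v_3v_2v_1$. Hence $y_3\ne0$.
\end{proof}

The generators $v_1,v_2$ of $R$ do not commute, so the algebra they generate is not of the form required in Proposition~\ref{prop:criterion}. The matrix picture suggests $v_2$ and $v_{12}$ instead.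

\begin{lemma}\label{lem:A}
Let $a=v_2$, $b=v_{12}$, and let $A\subseteq R$ be the subalgebra they generate. Then $A\cong k[a,b]/(a^2,b^2)$, $a,b\in\ker\varepsilon$, $\Delta(A)\subseteq R\otimes A$, and $M|_A\cong A/\operatorname{soc}A$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:relations}, $ab=ba$ and $a^2=b^2=0$, so $1,a,b,ab$ span $A$. Moreover
\[
\partial_2(ab)=2v_2v_1+g_2\cdot v_{12}=v_2v_1-v_1v_2,\qquad\partial_1(v_2v_1-v_1v_2)=v_2-g_1\cdot v_2=2v_2\ne0,
\]
so $ab\ne0$. The elements $1,a,b,ab$ are nonzero of different degrees, hence a basis of $A$. Both $a$ and $b$ have positive length, so $\varepsilon(a)=\varepsilon(b)=0$. We have $\Delta(a)=a\otimes1+g_2\otimes a$, and expanding $\Delta(v_1)\Delta(v_2)+\Delta(v_2)\Delta(v_1)$,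
\[
\Delta(b)=b\otimes1+g_1g_2\otimes b+(v_1g_2+g_2v_1)\otimes v_2+(g_1v_2+v_2g_1)\otimes v_1
=b\otimes1+g_1g_2\otimes b+2v_1g_2\otimes a,
\]
because $g_2v_1=v_1g_2$ and $g_1v_2=-v_2g_1$. The term with $v_1\notin A$ on the right cancels; the left factor $v_1g_2$ lies in $R$ but not in $A$, which is why Proposition~\ref{prop:criterion} was stated for one-sided coideals. Since $R\otimes A$ is a subalgebra, $\Delta(A)\subseteq R\otimes A$. Finally, by Lemma~\ref{lem:M},
\[
y_1a=y_2,\qquad y_1b=y_1v_1v_2+y_1v_2v_1=y_3,\qquad y_1ab=y_2v_1v_2+y_2v_2v_1=y_3v_2=0 .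
\]
So $c\mapsto y_1c$ maps $A$ onto the $3$-dimensional module $M$ with kernel $k\,ab=\operatorname{soc}A$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B} for $\operatorname{char}k\ne2$]
The pair $R\subseteq H$ has $\dim H\le512$ by Lemma~\ref{lem:findim}. By Lemma~\ref{lem:A} and Proposition~\ref{prop:criterion}, the summand $M$ of $Q|_R$ is not algebraic. So $Q$ is not algebraic over $R$, and Theorem~\ref{thm:A} shows that the three depths are infinite. Together with Section~\ref{sec:charp} this covers every field.
\end{proof}

\begin{remark}\label{rem:char2}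
The hypothesis $\operatorname{char}k\ne2$ enters only in the nonvanishing statements $y_3\ne0$ and $ab\ne0$. In characteristic $2$ all derivatives of $v_{12}$ vanish, so $b=0$ by (N), and the construction produces no subalgebra in two variables.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Higman}
D. G. Higman, \emph{Indecomposable representations at characteristic $p$}, Duke Math. J. 21 (1954).

\bibitem{Kadison}
Lars Kadison, \emph{Algebra depth in tensor categories}, arXiv:1511.02349 (2015).

\bibitem{Molnar}
R. K. Molnar, \emph{Semi-direct products of Hopf algebras}, J. Algebra 47 (1977).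

\end{thebibliography}
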